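# Dividing chores with unequal entitlements: fair on average, and better than twice the anyprice share always

## 1. A first guess: the constant 2 cannot be lowered

A list of unpleasant, indivisible tasks has to be split among people who carry different, prescribed fractions of the responsibility. We may randomize. We want every person's expected burden to be at most her fraction of the whole, and we want every outcome of the randomization to be tolerable, meaning at most $\rho$ times a benchmark called the anyprice share. The factor $\rho=2$ is achievable, even by randomizing over picking sequences. The source of the problem, Uriel Feige and Xin Huang, "On picking sequences for chores", arXiv:2211.13951 (2022), says: "it is open whether there is such BoBW result where the ex-post ratio is strictly smaller than 2." So: is there a constant $\rho<2$ that works for every instance?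

The answer one would first guess is *no*. The reason is a "$1+1$" picture: a single bad chore may already cost a full share, somebody must get it, and that person may on top of it get her usual average portion of everything else, which is another full share. We make this precise, test it, find a setting in which the guess is exactly right, and then see why it is wrong in general.

**Definition (instance).** A set $M=\{e_1,\dots,e_m\}$ of chores, $m\ge 1$, is allocated among $n$ agents. An allocation $A=(A_1,\dots,A_n)$ is a partition of $M$ into $n$ disjoint bundles, some possibly empty. Agent $i$ has an additive cost function $c_i:2^M\to\mathbb R_{\ge0}$, so $c_i(S)=\sum_{e\in S}c_i(e)$, and an entitlement $b_i\ge 0$, with $\sum_i b_i=1$. The entitlements are arbitrary.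

**Definition (shares).** The proportional share of agent $i$ is $b_ic_i(M)$. Her anyprice share is
$$APS_i=\max_p\ \min\Big\{c_i(S): S\subseteq M,\ \sum_{e\in S}p(e)\ge b_i\Big\},$$
where $p:M\to\mathbb R_{\ge0}$ ranges over price vectors with $\sum_{e\in M}p(e)=1$. (The inner minimum takes finitely many values as $p$ varies, so the maximum exists.)

In words: an adversary prices the chores, and the agent must take on chores of total price at least $b_i$, as cheaply for herself as she can. For example, let $b_i=\frac12$ and let three chores cost $3,3,2$. The proportional share is $4$. If $p(e_1)+p(e_3)\ge\frac12$ she takes $\{e_1,e_3\}$ at cost $5$; otherwise $p(e_2)>\frac12$ and she takes $e_2$ at cost $3$. So $APS_i\le5$. With price $\frac13$ on each chore she needs two chores, so she pays at least $5$. Hence $APS_i=5$.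

**Definition (best of both worlds).** A probability distribution over allocations is *ex-ante proportional* if $\mathbb E[c_i(A_i)]\le b_ic_i(M)$ for all $i$. It is *ex-post $\rho$-APS* if every allocation in its support satisfies $c_i(A_i)\le\rho\,APS_i$ for all $i$.

The only facts about the APS that the main proof uses are three lower bounds. Let $c_i^{(1)}\ge\dots\ge c_i^{(m)}$ be the sorted costs of agent $i$. For $b_i>0$ put $H_i=\lfloor 1/b_i\rfloor\ge1$ and
$$T_i=\max\{\,c_i^{(1)},\ b_ic_i(M),\ 2c_i^{(H_i+1)}\,\},\tag{1}$$
with the last term omitted if $H_i+1>m$. For $b_i=0$ put $T_i=0$.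

**Lemma 1.** $T_i\le APS_i$.

*Proof.* If $b_i=0$ this is trivial. Let $b_i>0$; each term comes from one price vector. If all the price is on one chore $e$, every admissible $S$ contains $e$, so $APS_i\ge c_i(e)$. If $c_i(M)>0$, take $p=c_i/c_i(M)$; every admissible $S$ has $c_i(S)\ge b_ic_i(M)$. If $H_i+1\le m$, put price $\frac1{H_i+1}$ on each of the $H_i+1$ costliest chores. Since $H_i+1>1/b_i$, this price is less than $b_i$, so every admissible $S$ contains at least two of these chores and costs at least $2c_i^{(H_i+1)}$. $\square$

In the example, $H_i=2$ and $T_i=\max\{3,4,4\}=4<5=APS_i$, so $T_i$ can be strictly smaller. We will prove ex-post bounds against $T_i$, which is stronger.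

## 2. One chore, and equal entitlements with the ratio $2-\frac1n$

**One chore.** If $m=1$ then $p(e_1)=1$ and $APS_i=c_i(e_1)$ whenever $b_i>0$. Give the chore to $i$ with probability $b_i$: this is ex-ante proportional and ex-post $1$-APS.

**Definition (picking sequence, positions).** A picking sequence is a list of $m$ agents; each in turn picks her cheapest remaining chore (ties are broken by a fixed rule). We index the picks backwards: the pick made when exactly $t$ chores remain is at *position* $t$. So position $m$ picks first, and position $1$ takes the leftover.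

When $i$ picks at position $t$, all $t$ remaining chores cost her at least as much as the one she picks. So at least $t$ chores cost her that much, and the picked chore costs her at most $c_i^{(t)}$. Low positions are the dangerous end.

**Equal entitlements.** Let $b_i=\frac1n$, and let the agents pick cyclically in a uniformly random cyclic shift: agent $i$ picks at positions $s,s+n,s+2n,\dots$ with $s$ uniform on $\{1,\dots,n\}$. Then $i$ picks at each position with probability $\frac1n$, so her expected cost is at most $\frac1n\sum_tc_i^{(t)}=b_ic_i(M)$. Ex post, she pays at most $c_i^{(1)}+c_i^{(1+n)}+c_i^{(1+2n)}+\cdots$. Each term $c_i^{(1+kn)}$ with $k\ge1$ is at most the average of $c_i^{(u)}$ over the $n$ indices $u=(k-1)n+2,\dots,kn+1$. So she pays at most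
$$c_i^{(1)}+\tfrac1n\bigl(c_i(M)-c_i^{(1)}\bigr)=\bigl(1-\tfrac1n\bigr)c_i^{(1)}+\tfrac1nc_i(M)\le\bigl(2-\tfrac1n\bigr)APS_i .$$
For each $n$ this is below $2$, but the bound tends to $2$. So far the guess is alive.

## 3. Distributions that do not look at the costs: here the guess is right

**Theorem 1.** For every $\rho<2$ there are $n,m,b$ such that no single distribution over picking sequences (the same one for all cost profiles) is ex-ante proportional and ex-post $\rho$-APS for all additive costs.

*Proof.* Since $APS_i\ge0$, we may assume $\rho\ge1$. Let $K,L\ge2$ and $m=KL$. Agent $1$ has $b_1=\frac1K$, and $(K-1)L$ further "small" agents have entitlement $\frac1{KL}$ each; the total is $1$. Suppose one fixed distribution works for all costs. If all agents rank the chores in the same strict order, the picker at position $t$ receives exactly the $t$-th costliest chore. Let $P_i(t)$ be the probability that $i$ picks at position $t$.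

**Step 1. The marginals are forced.** The purpose is to show $P_i(t)=b_i$. Fix $t$ and $\delta>0$, and let everybody's $u$-th costliest chore be the same chore, with cost $\mathbf 1[u\le t]+\delta(m-u)$, which is strictly decreasing in $u$. Ex-ante proportionality reads $\sum_uP_i(u)(\mathbf 1[u\le t]+\delta(m-u))\le b_i\sum_u(\mathbf 1[u\le t]+\delta(m-u))$. Let $\delta\to0$: $\sum_{u\le t}P_i(u)\le b_it$. Summed over $i$, both sides equal $t$, so equality holds for all $i,t$, and subtracting consecutive $t$ gives $P_i(t)=b_i$.

**Step 2. Small agents pick at most once.** The purpose is to force the number of picks of agent $1$. Choose $\delta\in(0,1)$ with $2(1-\delta)>\rho$ and give a small agent strictly ordered costs in $[1-\delta,1]$. Under any prices some chore has price at least $\frac1{KL}$, so her APS is at most $1$. Two picks would cost at least $2(1-\delta)>\rho$. So in every sequence of the support each small agent picks at most once, and agent $1$ picks at least $KL-(K-1)L=L$ times. By Step 1 her mean number of picks is $KL\cdot\frac1K=L$. So she always picks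 exactly $L$ times, and with probability $\frac1K>0$ one of the picks is at position $1$.

**Step 3. A bad cost function for agent 1.** The purpose is to exhibit the "$1+1$" picture. Let the chore $e_1$ cost her $1$ and each other chore $\mu=\frac{K-1}{KL-1}<1$. We claim $APS_1\le1+\mu$. Given prices, if $p(e_1)\ge\frac1K$ then $\{e_1\}$ is admissible at cost $1$. Otherwise the other $KL-1$ chores have total price more than $1-\frac1K$. Let $s=\lceil\frac{KL-1}{K-1}\rceil\le KL-1$. The $s$ highest-priced of them have total price at least $\frac s{KL-1}\bigl(1-\frac1K\bigr)\ge\frac1{K-1}\cdot\frac{K-1}K=\frac1K$, and they cost $s\mu\le\bigl(\frac{KL-1}{K-1}+1\bigr)\mu=1+\mu$.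

Now perturb: let the chores other than $e_1$ cost $\mu-\theta,\mu-2\theta,\dots$ with tiny $\theta>0$, and let all agents use this strict order. For each fixed $p$ the inner minimum in the APS changes by at most the sum of the absolute changes of the costs, so $APS_1\le1+\mu+m^2\theta$. By Step 2, with positive probability agent $1$ pays at least $1+(L-1)(\mu-m\theta)$. As $\theta\to0$ the ratio of the two expressions tends to $\frac{1+(L-1)\mu}{1+\mu}$. As $L\to\infty$ we have $\mu\to0$ and $(L-1)\mu\to1-\frac1K$, so this tends to $2-\frac1K$. Choose $K$ with $2-\frac1K>\rho$, then $L$ large, then $\theta$ small: the ratio exceeds $\rho$, a contradiction. $\square$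

**The same costs, once we may look at them.** Take $n=K\ge2$ equal agents, all with the costs of Step 3 (one chore of cost $1$ and $nL-1$ chores of cost $\mu=\frac{n-1}{nL-1}$). Give the large chore to one agent and nothing else to her, split the other chores as evenly as possible among the other $n-1$ agents, and permute the agents uniformly. The total cost is $n$, so by symmetry everyone expects exactly $1$, her proportional share. Nobody pays more than $\lceil\frac{nL-1}{n-1}\rceil\mu\le1+\mu$, and $APS_i\ge1$, so the ratio is at most $1+\mu$. Whoever takes the bad end should be excused from something else, and to arrange this one must know where each agent's bad end lies. With costs visible, the first guess is false.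

**Theorem 2.** For every instance there is a finitely supported distribution over picking sequences (hence over allocations) that is ex-ante proportional and such that every allocation in the support satisfies $c_i(A_i)\le(2-10^{-17})\,T_i\le(2-10^{-17})\,APS_i$ for all $i$.

So a constant $\rho<2$ exists, and $\rho=2-10^{-17}$ will do. By Theorem 1, the distribution in Theorem 2 must depend on the costs. The constant is not optimized, and the optimal $\rho$ is not determined here. The rest of the lecture proves Theorem 2.

## 4. From allocations to random 0/1 matrices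

**Step 1. Normalization.** This step removes the scale of the costs. Agents with $b_i=0$ never pick; both requirements hold for them. Discard them, so all $b_i>0$. Put $v_i(t)=c_i^{(t)}/T_i$ for $1\le t\le m$ (and $v_i\equiv0$ if $T_i=0$, in which case $c_i\equiv0$), and $v_i(m+1)=0$. By (1), $v_i$ is nonincreasing and
$$v_i(1)\le1,\qquad b_i\sum_tv_i(t)\le1,\qquad v_i(t)\le\tfrac12\ \text{ for }t>H_i. \tag{2}$$

**Step 2. Picking sequences as matrices.** This step turns the problem into one about numbers. A picking sequence is a matrix $z\in\{0,1\}^{[n]\times[m]}$ with column sums $1$, where $z_i(t)=1$ means that $i$ picks at position $t$. That pick costs her at most $c_i^{(t)}$, so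
$$c_i(A_i)\le T_iC_i,\qquad C_i:=\sum_tz_i(t)v_i(t).\tag{3}$$
Since $T_ib_i\sum_tv_i(t)=b_ic_i(M)$, it suffices to construct a random $z$, with finite support, such that for every $i$
$$\mathbb E\,C_i\le b_i\sum_tv_i(t)\qquad\text{and always}\qquad C_i\le2-10^{-17}.\tag{4}$$

Capital letters denote prefix sums: $Y_i(t)=\sum_{u\le t}y_i(u)$, $Q_\rho(t)=\sum_{u\le t}q_\rho(u)$, and so on; $N_i(t)=\sum_{u\le t}z_i(u)$. Abel summation, with $v(m+1)=0$, says
$$\sum_ty(t)v(t)=\sum_tY(t)\bigl(v(t)-v(t+1)\bigr),\tag{5}$$
and for our $v_i$ all differences on the right are nonnegative. So upper bounds on prefix sums give upper bounds on costs.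

**Step 3. Rounding.** This step lets us work with fractional matrices. Recall that a matrix is totally unimodular if all its square submatrices have determinant in $\{-1,0,1\}$. Ghouila-Houri's criterion: this holds if every subset of its rows can be given signs $\pm1$ so that the signed sum has all entries in $\{-1,0,1\}$. Hoffman–Kruskal: if the constraint matrix is totally unimodular and all bounds are integers, the vertices of the polyhedron are integral.

**Lemma 2 (rounding).** Let $y\ge0$ be a matrix with columns $1,\dots,m$ and all column sums $1$. Then $y$ is a convex combination of 0/1 matrices $z$ with column sums $1$ and $\lfloor Y_r(t)\rfloor\le N_r(t)\le\lceil Y_r(t)\rceil$ for all rows $r$ and all $t$.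

*Proof.* The set of all $z\ge0$ with these constraints is a polytope (entries lie in $[0,1]$) that contains $y$. Its constraint matrix has one row per prefix sum and one per column sum. Take any subset of its rows. For each $r$, with chosen prefixes $t_1<\dots<t_k$, give prefix $t_l$ the sign $(-1)^{k-l}$. The variable $z_r(u)$ occurs in the prefixes with $t_l\ge u$, that is, in a final segment of this list; reading from $l=k$ downwards the signs are $+1,-1,+1,\dots$, so the total is $0$ or $1$. Give every chosen column constraint the sign $-1$; it adds $0$ or $-1$ to each variable. All totals lie in $\{-1,0,1\}$. So the matrix is totally unimodular, the bounds are integers, the vertices are integral, and column sums $1$ make them 0/1 matrices. A point of a polytope is a convex combination of vertices. $\square$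

For example, two rows constantly equal to $\frac12$ with $m=2$: each row has $N_r(2)=1$, so $y$ is the average of the two ways to alternate.

## 5. Constant rates reach exactly 2, and who is to blame

The first approach is now clear: take $y_i(t)=b_i$ for all $t$ and round with Lemma 2. Then $\mathbb E\,C_i=b_i\sum_tv_i(t)$, and the next lemma gives $C_i\le v_i(1)+b_i\sum_tv_i(t)\le2$.

**Lemma 3 (flexible bound).** Suppose $y_i\ge0$ and $N_i(t)\le\lceil Y_i(t)\rceil$ for all $t$. If $Y_i\equiv0$ then $C_i=0$. Otherwise let $t_0=\min\{t:Y_i(t)>0\}$. Then $C_i\le v_i(t_0)+\sum_ty_i(t)v_i(t)$.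

*Proof.* We have $N_i(t)=0$ for $t<t_0$, and $N_i(t)\le1+Y_i(t)$. By (5), $C_i\le\sum_{t\ge t_0}(1+Y_i(t))(v_i(t)-v_i(t+1))=v_i(t_0)+\sum_ty_i(t)v_i(t)$. $\square$

This approach stops exactly here. The constant matrix and its rounding do not use the costs, so Theorem 1 says that no better analysis of it can give a constant below $2$. The bound $2$ is lost only when $v_i(1)$ and $b_i\sum v_i$ are both near $1$. But this does not hurt every agent: if she has *many* expensive positions, the third property in (2) helps.

**Lemma 4 (rigid bound).** Let $\gamma\ge0$. Suppose $N_i(t)\le1$ for $t\le H_i$, $N_i(t)\le1+(1+\gamma)b_it$ for $t>H_i$, and $b_i\cdot\#\{t:v_i(t)>0.6\}\ge\eta$. Then $C_i\le2+\gamma-0.1\eta$.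

*Proof.* Let $H=\min(H_i,m)$. By (5),
$$C_i\le\sum_t(v_i(t)-v_i(t+1))+(1+\gamma)b_i\sum_{t>H}t\,(v_i(t)-v_i(t+1)).$$
The first sum is $v_i(1)$. The sum of $t(v_i(t)-v_i(t+1))$ over all $t$ is $\sum_tv_i(t)$, and over $t\le H$ it is $\sum_{t\le H}v_i(t)-Hv_i(H+1)=\sum_{t\le H}(v_i(t)-v_i(H+1))$. So
$$C_i\le v_i(1)+(1+\gamma)b_i\sum_tv_i(t)-(1+\gamma)b_i\sum_{t\le H}\bigl(v_i(t)-v_i(H+1)\bigr).$$
Here $v_i(H+1)\le\frac12$, by (2) or because $v_i(m+1)=0$. Every $t$ with $v_i(t)>0.6$ satisfies $t\le H$ and contributes at least $0.1$ to the last sum; the other terms are nonnegative. With (2), $C_i\le1+(1+\gamma)-0.1(1+\gamma)\eta\le2+\gamma-0.1\eta$. $\square$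

**Lemma 5 (linear bound).** If $y\ge0$ and $Y(t)\le at+d$ for all $t$, with $a,d\ge0$, then $\sum_ty(t)v_i(t)\le a\sum_tv_i(t)+d\,v_i(1)\le a\sum_tv_i(t)+d$.

*Proof.* Insert the bound in (5); $\sum_t(v_i(t)-v_i(t+1))=v_i(1)$. $\square$

So constant rates are fine for agents whose expensive positions have substantial "width" $b_i\#\{t:v_i(t)>0.6\}$. The dangerous agents are those with few expensive positions. For them there is a remedy.

**Two agents who toss a coin.** Let two agents have the same entitlement $b$ and one expensive position each: $v(1)>0.9\ge v(2)$. Jointly they own the rate $2b$. A fair coin names a leader. At position $1$ the leader gets the whole rate $2b$; at positions $t>1$ the leader gets $(1-\theta)b$ and the follower $(1+\theta)b$. Each has mean rate $b$ everywhere. By Lemma 3 the follower, whose $t_0$ is at least $2$, pays at most $0.9+(1+\theta)$. The leader pays at most $1+2b+(1-\theta)$. Both are below $2$ if $2b<\theta<0.1$. The pairing is essential: column sums must be $1$ in every state, so what one agent drops another must take at the same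 position.

The remedy needs comparable entitlements. If the leader's entitlement is huge relative to the follower's, the follower cannot carry away a fixed fraction of the leader's load. Pairing will therefore leave over a sparse set of unpaired agents, and the largest of them needs a special partner. That is where the work lies.

## 6. Rigid and flexible agents, pairs, and the pool

The constants are
$$\kappa=\tfrac1{100},\quad\kappa_1=\tfrac1{20},\quad R=10^4,\quad\kappa_2=\tfrac1R=10^{-4},\quad\varepsilon=10^{-14},\quad\varepsilon'=\tfrac\varepsilon{10}=10^{-15}.$$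

**Step 1. Classification.** This step decides which agents rely on Lemma 4 and which on coins. Let $\sigma_i=\#\{t:v_i(t)>0.9\}$, and
$$Q=\{i:b_i\#\{t:v_i(t)>0.7\}\ge\varepsilon\}\ \subseteq\ S^*=\{i:b_i\#\{t:v_i(t)>0.6\}\ge\varepsilon'\},\qquad U=S^*\setminus Q.$$
In *wide mode*, $b(U)\ge\frac14$, put $S=Q$. In *strict mode*, $b(U)<\frac14$, put $S=S^*$. Let $F$ be the complement of $S$. Agents in $S$ are *rigid*, agents in $F$ *flexible*. The consequences used below are:

- in both modes, $i\in F$ implies $b_i\sigma_i<\varepsilon$;
- in strict mode, $i\in F$ implies $b_i\#\{v_i>0.6\}<\varepsilon'$;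
- in both modes, $i\in S$ implies $b_i\#\{v_i>0.6\}\ge\varepsilon'$.

For instance, $b_i=\frac12$ and $v_i=(1,1,0,\dots,0)$ is rigid: all widths are $1$. If $v_i(1)=1$ and all other $v_i(t)\le0.6$, all widths are $b_i$, so such an agent is flexible only if $b_i<\varepsilon$. The agents in $U$ are in between; they can play either role, and the two modes use this.

**Step 2. Pairs and lonely agents.** This step pairs flexible agents of comparable entitlement. Sort $F$ by nonincreasing $b$ and scan. Let $i$ be the first unprocessed agent and $j$ the next one. If $j$ exists and $b_i\le Rb_j$, make $\{i,j\}$ a pair; otherwise $i$ becomes *lonely*. For example, flexible entitlements $0.3,\ 0.2,\ 0.1,\ 10^{-6},\ 10^{-7}$ give the pairs $\{0.3,0.2\}$ and $\{10^{-6},10^{-7}\}$ and the lonely agent $0.1$. All agents of $F$ after a lonely $i$ have entitlement less than $b_i/R$. Let $\Lambda$ be the set of lonely agents. If $\Lambda\ne\emptyset$, let $a$ be its first (largest) member and $w=b(\Lambda)$. Consecutive lonely entitlements drop by a factor larger than $R$, so summing a geometric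 series,
$$b_a\le w\le\Bigl(1+\tfrac1{R-1}\Bigr)b_a.\tag{6}$$

**Step 3. Rows.** This step sets up coarse bookkeeping. The *rows* are the singletons $j\in S$ (mass $b_j$), the pairs $\{i,j\}$ (mass $B=b_i+b_j$), and, if $\Lambda\ne\emptyset$, the *pool* $P=\Lambda$ (mass $w$). Write $\beta_\rho$ for the mass of row $\rho$; then $\sum_\rho\beta_\rho=1$. Let $F'$ be the set of pair rows and $f'$ their total mass. For a set $V$ of rows put $b(V)=\sum_{\rho\in V}\beta_\rho$.

If $\Lambda\ne\emptyset$ and $\sigma_a\ge1$, then $b_a\le b_a\sigma_a<\varepsilon$, and in strict mode $b_a\le b_a\#\{v_a>0.6\}<\varepsilon'$. By (6),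
$$w\le1.001\,\varepsilon,\qquad w\sigma_a\le1.001\,\varepsilon,\qquad\text{and in strict mode } w\le1.001\,\varepsilon'.\tag{7}$$

We first build random row rates $q_\rho(t)$ (Section 7), then split each row among its members (Section 8). Pairs split by the coin above. In the pool, the agents $k\ne a$ together have a tiny fraction of $w$, so they can toss coins against the pool. But $a$ is almost the whole pool, so her relief must come from outside, at the row level.

## 7. Relief for the pool: conditioning a rounding, or a trade

**Case N: $\Lambda=\emptyset$ or $\sigma_a=0$.** No relief is needed. Put $q_\rho(t)=\beta_\rho$ for all $\rho,t$.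

In all that follows in this section, $\sigma_a\ge1$. Let $h=\lfloor1/(4w)\rfloor$. Since $\sigma_a<\varepsilon/b_a<1/(4w)$ (by (6), $4w\varepsilon<b_a$) and $\sigma_a$ is an integer, $\sigma_a\le h$. The candidates for carrying $a$'s load are collected in a set $V$ of rows: in strict mode $V=F'\cup\{j\in S:b_j\ge4w\}$, in wide mode $V=F'$.

**What must be avoided.** We want a state in which the pool has rate $0$ on $[1,\sigma_a]$. Simply spreading the freed rate over the other rows would ruin rigid agents. Take $b_j=\frac12$, $v_j=(1,1,0,\dots)$: if $Y_j(2)$ exceeds $b_j\cdot2=1$ by any amount, then some rounding in the support has $N_j(2)=2$, so $C_j=2$. So for rigid agents we must keep $Y_j(t)\le\lceil b_jt\rceil$. The trick is to let the rounding lemma do the spreading: round the constant matrix, and condition on the event we want.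

**Case C (coin): $b(V)\ge\frac15$.** This always holds in wide mode: there $U\subseteq F$, so $b(F)\ge\frac14$ and $f'=b(F)-w\ge\frac14-1.001\varepsilon\ge\frac15$.

**Step C1. Conditioning.** This step produces the two base matrices. Apply Lemma 2 to the constant matrix $(\beta_\rho)$. This gives a random integral matrix $\hat z$ with mean $\beta$ and $\hat N_\rho(t)\in\{\lfloor\beta_\rho t\rfloor,\lceil\beta_\rho t\rceil\}$. Let $\pi=w\sigma_a\in(0,1.001\varepsilon]$. Then $\hat N_P(\sigma_a)\in\{0,1\}$, and it equals $1$ with probability $\pi$. Let $y^1,y^0$ be the conditional means of $\hat z$ given $\hat N_P(\sigma_a)=1$, respectively $0$. They have column sums $1$, and $\beta=\pi y^1+(1-\pi)y^0$. Put $\lambda=\pi/(1-\pi)\le1.1\varepsilon$. Solving for $y^0$ and reflecting it at $\beta$,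
$$y^0=\beta+\lambda(\beta-y^1),\qquad y^+:=2\beta-y^0=(1-\lambda)\beta+\lambda y^1\ \ge\ (1-\lambda)\beta.$$
Also $y^+$ has column sums $1$, and $y^0_P(t)=0$ for $t\le\sigma_a$.

A miniature, to see the shapes: rows $P$ and $1$ with $\beta=\frac14,\frac34$, $m=4$, $\sigma_a=1$. The rounding makes $P$ pick exactly once, at a uniform position. So $y^0_P=(0,\frac13,\frac13,\frac13)$, $y^0_1=(1,\frac23,\frac23,\frac23)$, and the prefix sums $1,\frac53,\frac73,3$ of $y_1^0$ stay below $\lceil\frac34t\rceil=1,2,3,3$. Also $y^+_P=(\frac12,\frac16,\frac16,\frac16)$ and $y^+_1=(\frac12,\frac56,\frac56,\frac56)$.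

**Step C2. Prefix bounds.** This step shows that both matrices are safe for rigid agents. We have $Y^1_\rho(t)\ge\lfloor\beta_\rho t\rfloor>\beta_\rho t-1$, $Y^1_\rho(t)\le\lceil\beta_\rho t\rceil$ and $Y^0_\rho(t)\le\lceil\beta_\rho t\rceil$. Inserting this in $Y^0_\rho(t)=\beta_\rho t+\lambda(\beta_\rho t-Y^1_\rho(t))$ and $Y^+_\rho(t)=\beta_\rho t+\lambda(Y^1_\rho(t)-\beta_\rho t)$, and using $\lambda\le1$, we get for all rows and all $t$
$$Y^0_\rho(t)\le\min\{\lceil\beta_\rho t\rceil,\ \beta_\rho t+\lambda\},\qquad Y^+_\rho(t)\le\beta_\rho t+\lambda\bigl(\lceil\beta_\rho t\rceil-\beta_\rho t\bigr)\le\lceil\beta_\rho t\rceil.\tag{8}$$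
Moreover, for every $t$,
$$1\ \ge\ \sum_{\rho\in V}y^0_\rho(t)\ \ge\ b(V)-\lambda\sum_{\rho\in V}y^1_\rho(t)\ \ge\ \tfrac15-\lambda\ \ge\ \tfrac16.\tag{9}$$

**Step C3. The two states.** This step adds the compensation: in the state where the pool is exposed early, it works less after position $h$, and $V$ takes over. Let $\chi(t)=\mathbf 1[t>h]$. With probability $\frac12$ each use:

- State $-$: $q_\rho=y^0_\rho$ for $\rho\notin V\cup\{P\}$; $q_\rho=(1-\kappa w\chi)y^0_\rho$ for $\rho\in V$; $q_P=y^0_P+\kappa w\chi\sum_{\rho\in V}y^0_\rho$.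
- State $+$: $q_\rho=y^+_\rho$ for $\rho\notin V\cup\{P\}$; $q_\rho=y^+_\rho+\kappa w\chi\,y^0_\rho$ for $\rho\in V$; $q_P=y^+_P-\kappa w\chi\sum_{\rho\in V}y^0_\rho$.

In state $+$, by (9), $q_P\ge(1-\lambda)w-\kappa w>0$. So all entries are nonnegative, the column sums are $1$, the compensation cancels between the states, and $\mathbb E\,q_\rho(t)=\frac12(y^0_\rho(t)+y^+_\rho(t))=\beta_\rho$.

**Case T (trade): $b(V)<\frac15$.** Now $V$ is too light to carry $a$'s load, and the mode is strict. Instead, $a$ trades with small rigid agents: they take her positions $[1,\sigma_a]$ and hand her later positions, which are expensive for them and less so for her.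

**Step T1. The trading partners.** This step shows that the partners have large mass and expensive positions far beyond those of $a$. Let $Q'=\{j\in Q:b_j<4w\}$ and $g=b(Q')$. A flexible agent lies in $\Lambda$ or in a pair row, hence in $V$. A rigid agent lies in $U$ or in $Q$, and in the latter case in $V$ or in $Q'$. So every agent outside $Q'$ lies in $\Lambda$, in a row of $V$, or in $U$, and $g\ge1-w-\frac15-\frac14\ge\frac12$. Put $\tau_a=\#\{v_a>0.6\}\ge\sigma_a$ and, for $j\in Q'$, $\tau_j=\#\{v_j>0.7\}$; by (2), $\tau_j\le\min(H_j,m)$. Since $j\in Q$, $b_j<4w$, $\varepsilon=10\varepsilon'$, (6) holds, and $b_a\tau_a<\varepsilon'$ (as $a\in F$ in strict mode),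
$$\tau_j\ge\frac\varepsilon{b_j}>\frac\varepsilon{4w}=\frac{2.5\,\varepsilon'}w\ge\frac{2\varepsilon'}{b_a}>2\tau_a,\qquad\text{so}\quad\tau_j-\tau_a>\tau_a\ge\sigma_a.$$

**Step T2. The trade.** This step fixes the amounts so that partners break even. Let
$$\alpha_j=\frac{10}7\cdot\frac{w\sigma_a}{g(\tau_j-\tau_a)}\le\frac{20}7w<1,$$
and define, deterministically:

- $q_P(t)=0$ for $t\le\sigma_a$, and $q_P(t)=w$ for $t>\sigma_a$;
- for $j\in Q'$: $q_j(t)=b_j+\frac{wb_j}g\mathbf 1[t\le\sigma_a]-b_j\alpha_j\mathbf 1[\tau_a<t\le\tau_j]\ge0$;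
- for all other rows: $q_\rho(t)=\beta_\rho$;
- an extra amount $e(t)=\sum_{j\in Q'}b_j\alpha_j\mathbf 1[\tau_a<t\le\tau_j]$, which goes directly to agent $a$.

On $[1,\sigma_a]$ the pool loses $w$ and $Q'$ gains $\sum_{j\in Q'}wb_j/g=w$; elsewhere $Q'$ loses exactly $e(t)$. So the column sums, including $e(t)$, are $1$. In Cases N and C put $e\equiv0$.

**Step U. Uniform bounds.** This step records what the later estimates need. In all cases and states,
$$Q_\rho(t)\le(1+\varepsilon)(\beta_\rho t+2\varepsilon)\ \text{ for pair rows},\qquad Q_P(t)\le(1+\kappa)wt+2\varepsilon.\tag{10}$$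
In Cases N and T, $Q_\rho(t)=\beta_\rho t$ for pair rows and $Q_P(t)\le wt$. In Case C, pair rows lie in $V$. By (8), in state $-$, $Q_\rho\le Y^0_\rho\le\beta_\rho t+\lambda$; in state $+$, $Q_\rho\le Y^+_\rho+\kappa wY^0_\rho\le(1+\kappa w)(\beta_\rho t+\lambda)$; and $\kappa w\le\varepsilon$, $\lambda\le2\varepsilon$. For the pool, in state $-$, $Q_P\le wt+\lambda+\kappa wt$ by (8) and (9); in state $+$, $Q_P\le Y^+_P\le wt+\lambda$.

## 8. Splitting each row among its members

All coins below are independent of each other and of the state in Case C.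

**Step 1. Singletons.** Nothing has to be split: $y_j=q_j$.

**Step 2. Pairs.** This is the coin of Section 5 for unequal partners. Let $\rho=\{i,j\}$ and $\tau=\max(\sigma_i,\sigma_j)$. With probability $b_i/B$ agent $i$ *leads*, otherwise $j$ leads. If $x$ leads and $x'$ is the other agent, then $y_x=s_xq_\rho$ and $y_{x'}=s_{x'}q_\rho$, where
$$(s_x,s_{x'})=(1,0)\ \text{ for }t\le\tau,\qquad s_x=\frac{b_x-\kappa_2b_{x'}}B,\quad s_{x'}=\frac{(1+\kappa_2)b_{x'}}B\ \text{ for }t>\tau.$$
Since $b_{x'}\le Rb_x$ and $\kappa_2=1/R$, these are nonnegative, and they sum to $1$. For $t\le\tau$, $\mathbb E\,s_i=b_i/B$. For $t>\tau$,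
$$\mathbb E\,s_i=\frac{b_i(b_i-\kappa_2b_j)+b_j\,b_i(1+\kappa_2)}{B^2}=\frac{b_i(b_i+b_j)}{B^2}=\frac{b_i}B,$$
and the same holds for $j$.

**Step 3. The pool.** The small members toss coins, and $a$ takes what remains. Each $k\in\Lambda\setminus\{a\}$ *leads* with probability $\frac12$. If $k$ leads, $r_k(t)=2$ for $t\le\sigma_k$ and $r_k(t)=1-\kappa_1$ for $t>\sigma_k$. Otherwise $r_k(t)=0$ for $t\le\sigma_k$ and $r_k(t)=1+\kappa_1$ for $t>\sigma_k$. So $\mathbb E\,r_k(t)=1$ and $0\le r_k\le2$. Put
$$y_k=\frac{b_k}wr_kq_P,\qquad y_a=q_P\Bigl(1-\sum_{k\in\Lambda\setminus\{a\}}\frac{b_k}wr_k\Bigr)+e.$$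
By (6), $\sum_k\frac{b_k}wr_k\le\frac{2(w-b_a)}w\le\frac2R\le1$, so $0\le y_a-e\le q_P$.

**Step 4. Final rounding.** The matrix $(y_i(t))$ is nonnegative with column sums $1$. Round each realized $y$ by Lemma 2, now with the individual agents as rows. This gives a random $z$ with finite support, $\mathbb E\,z=\mathbb E\,y$, and always $N_i(t)\le\lceil Y_i(t)\rceil$.

## 9. Expected costs

We verify $\mathbb E\,C_i=\sum_t\mathbb E\,y_i(t)\,v_i(t)\le b_i\sum_tv_i(t)$.

**Cases N and C.** Here $\mathbb E\,q_\rho(t)=\beta_\rho$, and the splitting coins are independent of $q$. So $\mathbb E\,y_j=b_j$ for singletons, $\mathbb E\,y_i=\frac{b_i}BB=b_i$ in pairs, $\mathbb E\,y_k=\frac{b_k}ww=b_k$ for pool agents $k\ne a$, and $\mathbb E\,y_a=w\bigl(1-\frac{w-b_a}w\bigr)=b_a$. Equality holds.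

**Case T.** For agents outside $Q'\cup\Lambda$, $\mathbb E\,y_i(t)=b_i$. For $k\in\Lambda\setminus\{a\}$, $\mathbb E\,y_k(t)=b_k\mathbf 1[t>\sigma_a]\le b_k$. For $j\in Q'$, we use $v_j\le1$, and $v_j>0.7$ on $[1,\tau_j]$:
$$\sum_ty_jv_j\le b_j\sum_tv_j+\frac{wb_j\sigma_a}g-0.7\,b_j\alpha_j(\tau_j-\tau_a)=b_j\sum_tv_j,$$
by the choice of $\alpha_j$. For $a$: $\sum_te(t)=\sum_{j\in Q'}b_j\alpha_j(\tau_j-\tau_a)=\sum_{j\in Q'}b_j\cdot\frac{10}7\frac{w\sigma_a}g=\frac{10}7w\sigma_a$, and $v_a\le0.6$ wherever $e>0$, because there $t>\tau_a$. Since $\mathbb E\,y_a(t)=b_a\mathbf 1[t>\sigma_a]+e(t)$,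
$$\mathbb E\,C_a\le b_a\sum_{t>\sigma_a}v_a(t)+\tfrac67w\sigma_a.$$
By (6), $\frac67w\sigma_a<0.9\,b_a\sigma_a\le b_a\sum_{t\le\sigma_a}v_a(t)$. So $\mathbb E\,C_a\le b_a\sum_tv_a(t)$: the gap between $0.6$ and $0.7$ pays for the trade.

This proves the first half of (4).

## 10. Costs in every outcome

**Step 1. Rigid agents.** We check the hypotheses of Lemma 4 with $\eta=\varepsilon'$; the width condition holds for all $j\in S$.

*(i) Whenever $Y_j(t)\le\lceil b_jt\rceil$ for all $t$.* Then $N_j(t)\le\lceil b_jt\rceil$. This is at most $1$ for $t\le H_j$, where $b_jt\le1$, and always less than $1+b_jt$. Lemma 4 with $\gamma=0$ gives $C_j\le2-0.1\varepsilon'$. By (8), this covers Case N; all singletons in state $-$; singletons outside $V$ in state $+$; and singletons outside $Q'$ in Case T.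

*(ii) $j\in Q'$ in Case T.* All deviations of $q_j$ from $b_j$ occur at positions $\le\tau_j\le H:=\min(H_j,m)$, and their total is $\frac{wb_j\sigma_a}g\bigl(1-\frac{10}7\bigr)<0$. So $Y_j(t)\le b_jt$ for $t\ge H$, and $Y_j(t)\le Y_j(H)\le b_jH\le1$ for $t\le H$. Hence $N_j(t)\le1$ for $t\le H_j$, and $N_j(t)\le1+b_jt$ for $t>H_j$. Again $C_j\le2-0.1\varepsilon'$.

*(iii) Singletons $j\in V$ in state $+$.* The mode is strict and $b_j\ge4w$, so $H_j\le h$. For $t\le h$, $Y_j(t)=Y^+_j(t)\le\lceil b_jt\rceil$ by (8), and $N_j(t)\le\lceil b_jt\rceil$ as in (i). Let $t>h$. Then $t>\frac1{4w}\ge\frac1{b_j}$, so $b_jt>1$. Put $x=\lceil b_jt\rceil-b_jt$ and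
$$\Delta=\kappa w\sum_{h<u\le t}y^0_j(u)\le\kappa w\lceil b_jt\rceil\le2\kappa w\,b_jt.$$
By (8), $Y_j(t)=Y_j^+(t)+\Delta\le b_jt+\lambda x+\Delta$. The term $\lambda x$ may be as large as the order of $\varepsilon'$, so we must not simply add it. If $\Delta\le(1-\lambda)x$, then $Y_j(t)\le b_jt+x=\lceil b_jt\rceil$, and $N_j(t)\le\lceil b_jt\rceil<1+b_jt$. Otherwise $x<\Delta/(1-\lambda)$, and
$$N_j(t)<1+Y_j(t)\le1+b_jt+\frac{\lambda\Delta}{1-\lambda}+\Delta=1+b_jt+\frac\Delta{1-\lambda}\le1+b_jt+2\Delta.$$
So Lemma 4 applies with $\gamma=4\kappa w$, and by the strict-mode bound in (7), $\gamma\le0.041\,\varepsilon'$. Hence $C_j\le2-0.059\,\varepsilon'=2-5.9\cdot10^{-17}$.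

**Step 2. Pair agents.** Here we use Lemma 3. Let $i\in\rho=\{i,j\}$. By (10), Lemma 5 and (2),
$$\frac{b_i}B\sum_tq_\rho v_i\le(1+\varepsilon)\Bigl(b_i\sum_tv_i+2\varepsilon\tfrac{b_i}B\Bigr)\le(1+\varepsilon)(1+2\varepsilon)\le1+4\varepsilon.$$
If $i$ does not lead, then $Y_i(\tau)=0$ and $\tau\ge\sigma_i$, so $v_i(t_0)\le0.9$ (or $C_i=0$), and
$$C_i\le0.9+(1+\kappa_2)(1+4\varepsilon)<1.92.$$
If $i$ leads, then $s_i\le\frac{b_i-\kappa_2b_j}B+\mathbf 1[t\le\tau]$, where $\frac{b_i-\kappa_2b_j}B=\frac{b_i}B\bigl(1-\kappa_2\frac{b_j}{b_i}\bigr)$ and $\frac{b_j}{b_i}\ge\frac1R$. Also $\tau=\sigma_x$ for some $x\in\rho$, and $B\le(R+1)b_x$, so $B\tau\le(R+1)\varepsilon$ and by (10) $Q_\rho(\tau)\le(1+\varepsilon)(R+3)\varepsilon$. Since $v_i\le1$,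
$$C_i\le1+\Bigl(1-\frac{\kappa_2}R\Bigr)(1+4\varepsilon)+(1+\varepsilon)(R+3)\varepsilon\le2-10^{-8}+4\cdot10^{-14}+1.1\cdot10^{-10}<2-9\cdot10^{-9}.$$

**Step 3. Pool agents $k\ne a$.** The same scheme works with larger margins. By (10), Lemma 5 and (2), $\frac{b_k}w\sum_tq_Pv_k\le1.01+2\varepsilon$. If $k$ does not lead, then $Y_k(\sigma_k)=0$, so
$$C_k\le0.9+1.05\,(1.01+2\varepsilon)<1.97.$$
If $k$ leads, then $r_k\le(1-\kappa_1)+(1+\kappa_1)\mathbf 1[t\le\sigma_k]$, and $\frac{b_k}wQ_P(\sigma_k)\le1.01\,b_k\sigma_k+2\varepsilon\le4\varepsilon$, because $k\in F$. So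
$$C_k\le1+0.95\,(1.01+2\varepsilon)+1.05\cdot4\varepsilon\le1+0.95\,(1.01+2\varepsilon)+5\varepsilon<1.97.$$

**Step 4. Agent $a$** (if $\Lambda\ne\emptyset$). This is the agent for whom Section 7 was built. Recall $0\le y_a-e\le q_P$.

*Case N.* Here $\sigma_a=0$, so $v_a(1)\le0.9$, and $y_a\le w$. By Lemma 3, $C_a\le0.9+w\sum_tv_a\le0.9+\frac w{b_a}<1.92$.

*Case T.* Here $y_a(t)=0$ for $t\le\sigma_a$, since $q_P$ vanishes there and $e(t)=0$ for $t\le\tau_a$. So $v_a(t_0)\le0.9$, and $C_a\le0.9+\frac w{b_a}+\frac67w\sigma_a<1.92$, where the last term bounds $\sum_te(t)v_a(t)$ as in Section 9.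

*Case C, state $-$.* Here $y_a\le q_P$ vanishes on $[1,\sigma_a]$, since $y^0_P$ does and $\chi=0$ on $[1,h]\supseteq[1,\sigma_a]$. By (10), Lemma 5 and (6), $C_a\le0.9+1.01\cdot\frac w{b_a}+2\varepsilon<1.92$.

*Case C, state $+$.* Here $y_a\le q_P$, and by (8) and (9)
$$Q_P(t)\le wt+\lambda-\frac{\kappa w}6(t-h)^+.$$
The right side starts from $\lambda$ and has increments $w$ for $t\le h$ and $w(1-\frac\kappa6)$ for $t>h$. Put $A=b_a\sum_{t\le h}v_a$ and $D=b_a\sum_{t>h}v_a$, with sums over positions in $[1,m]$. By (5),
$$\sum_tq_Pv_a\le\frac w{b_a}\Bigl(A+\bigl(1-\tfrac\kappa6\bigr)D\Bigr)+\lambda.$$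
Now $A+D\le1$, and $A\le b_ah\le\frac{b_a}{4w}\le\frac14$, so a good part of the budget lies beyond $h$ unless the budget is unused:
$$A+\bigl(1-\tfrac\kappa6\bigr)D=\bigl(1-\tfrac\kappa6\bigr)(A+D)+\tfrac\kappa6A\le1-\tfrac\kappa6+\tfrac\kappa{24}=1-\tfrac\kappa8.$$
With (6),
$$\sum_tq_Pv_a\le\Bigl(1+\tfrac1{R-1}\Bigr)\Bigl(1-\tfrac\kappa8\Bigr)+2\varepsilon<1-10^{-3},$$
since the product is at most $1.00011\cdot0.99875<0.9989$. By Lemma 3, $C_a\le2-10^{-3}$.

**Step 5. Conclusion.** In all cases and for all agents, $C_i\le2-5.9\cdot10^{-17}<2-10^{-17}$, the worst margin being that of (iii). Both halves of (4) hold, so by (3) and Lemma 1 we get $\mathbb E[c_i(A_i)]\le b_ic_i(M)$ and always $c_i(A_i)\le(2-10^{-17})T_i\le(2-10^{-17})APS_i$. This proves Theorem 2: a constant $\rho<2$ exists. $\blacksquare$
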